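\title{Axioms for dimension and the interval between Hausdorff and packing dimension}

\begin{abstract}
A conjecture of Banaji and Fraser asserts that Hausdorff dimension is the only function on the compact subsets of $\mathbb{R}^n$ that agrees with the similarity dimension on strongly separated self-similar sets, is monotone, $\sigma$-stable and Borel, and grows by a factor of at most $1/\alpha$ under $\alpha$-H\"older maps. We disprove it for every $n\ge 1$ with a family of dimensions defined by a Frostman-type inequality that is required at only one radius in each of a sequence of windows of scales. We then determine what the five axioms do force: at each compact set $K$ the possible values fill exactly the interval between the Hausdorff and the packing dimension of $K$. Hausdorff dimension is the smallest function satisfying the axioms, there is no maximal one, and there are exactly $2^{\aleph_0}$ of them.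
\end{abstract}

\section{The axioms and the results}\label{sec:intro}

\subsection*{The problem}

Fix $n\ge 1$. Let $\mathcal{K}(\mathbb{R}^n)$ be the space of compact subsets of $\mathbb{R}^n$ with the Hausdorff metric; the empty set is an isolated point of this space. Let $S_1,\dots,S_m$, with $m\ge 2$, be contracting similarities of $\mathbb{R}^n$ with ratios $r_1,\dots,r_m\in(0,1)$. Their attractor, the unique nonempty compact set $K$ with $K=\bigcup_{i=1}^m S_i(K)$, is called a \emph{self-similar set}. It satisfies the \emph{strong separation condition} (SSC) if the sets $S_i(K)$ are pairwise disjoint, and its \emph{similarity dimension} is the unique $s\ge 0$ with $\sum_{i=1}^m r_i^s=1$. A map $f\colon\mathbb{R}^n\to\mathbb{R}^n$ is \emph{$\alpha$-H\"older} if there is $c>0$ with $|f(x)-f(y)|\le c|x-y|^\alpha$ for all $x,y$; for $\alpha=1$ this means Lipschitz.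

We call a function $d\colon\mathcal{K}(\mathbb{R}^n)\to[0,n]$ an \emph{admissible dimension}, or just \emph{admissible}, if it has the following five properties.
\begin{enumerate}
\item[(i)] On each self-similar set with SSC, $d$ equals the similarity dimension.
\item[(ii)] Monotonicity: $A\subset B$ implies $d(A)\le d(B)$.
\item[(iii)] $\sigma$-stability: $d\big(\bigcup_{i=1}^\infty A_i\big)=\sup_i d(A_i)$ whenever the sets $A_i$ and their union are compact.
\item[(iv)] Measurability: $d$ is a Borel function.
\item[(v)] H\"older stability: $d(f(A))\le\frac1\alpha d(A)$ for each $\alpha\in(0,1]$ and each $\alpha$-H\"older map $f\colon\mathbb{R}^n\to\mathbb{R}^n$.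
\end{enumerate}
The following conjecture is stated in the paper of Balka and Keleti \cite{BKnew}.

\medskip
\noindent\textbf{Conjecture (Banaji--Fraser).} \emph{Every admissible dimension is the Hausdorff dimension.}
\medskip

The simplest sets support it. A point $x$ lies in the attractor of the two maps $y\mapsto x+r(y-x)$ and $y\mapsto x+r(y-x)+(1-r)e_1$, where $e_1$ is a unit vector and $r<1/2$. This attractor satisfies SSC and has similarity dimension $\log 2/\log(1/r)$, which tends to $0$ with $r$. So (i) and (ii) give $d(\{x\})=0$, and (iii) gives $d(K)=0$ for every countable compact $K$. At the other end, a cube contains self-similar sets with SSC whose similarity dimension is as close to $n$ as we like (similar copies of the model sets of Section~\ref{sec:lipschitz}), so $d(K)=n$ when $K$ has interior points.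

The classical competitors are excluded as well. Write $\dim_{\mathrm H}$, $\dim_{\mathrm P}$ and $\overline{\dim}_{\mathrm B}$ for Hausdorff, packing and upper box dimension; the definitions are recalled in Section~\ref{sec:background}. Upper box dimension violates (iii): in the countable set $\{0\}\cup\{e_1/k:k\ge1\}$ the points with $k\le m$ are at mutual distance at least $m^{-2}$, so its upper box dimension is at least $1/2$. Packing dimension repairs this defect but violates (iv), as we prove in Section~\ref{sec:family}. Hausdorff dimension passes all five tests (Proposition~\ref{prop:dyadic}). Of the three, only $\dim_{\mathrm H}$ survives, and one would guess that nothing else does.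

\subsection*{Windows of scales}

Let $U(x,r)$ and $B(x,r)$ denote open and closed balls. Consider, for a probability measure $\mu$ on a compact set $K$, the inequality
\[
\mu(U(x,r))\le Cr^s ,
\]
which says that near $x$ and at scale $r$ the measure is spread out at least as much as an $s$-dimensional one. The Hausdorff dimension of $K$ is the supremum of those $s$ for which some $\mu$ satisfies the inequality at \emph{all} small radii; this is Frostman's lemma together with the mass distribution principle. The packing dimension is the supremum of those $s$ for which some $\mu$ satisfies it at \emph{arbitrarily small} radii around every point of its support (Lemmas~\ref{lem:packingupper} and~\ref{lem:packinglower}). The second condition does not survive limits. The uniform probability measure $\mu_j$ on $[0,1/j]\subset\mathbb{R}$ satisfies $\mu_j(U(x,r))\le 2jr\le r^{1/2}$ for all $r\le 1/(4j^2)$, yet $\mu_j$ converges to a point mass: the good radii have escaped to $0$. To stop the escape we fix in advance a sequence of compact windows of radii and ask for one good radius in each window.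

\begin{definition}\label{def:D}
A \emph{scale sequence} is a sequence $\rho=(\rho_k)_{k\ge1}$ in $(0,1)$ that decreases strictly to $0$. Fix one. For $\theta>0$, $s\ge0$ and $C\ge1$, a compactly supported Borel probability measure $\mu$ on $\mathbb{R}^n$ is \emph{$(\theta,s,C)$-good} if for every $x\in\operatorname{supp}\mu$ and every $k\ge1$ there is a radius
\[
r\in[\rho_{k+1}^\theta,\rho_k^\theta]\quad\text{with}\quad \mu(U(x,r))\le Cr^s .
\]
The interval $[\rho_{k+1}^\theta,\rho_k^\theta]$ is the \emph{$k$-th $\theta$-window}. For a compact set $K\ne\emptyset$, let $D_\rho(K)$ be the supremum of all $s\ge0$ for which there are $\theta>0$, $C\ge1$ and a $(\theta,s,C)$-good measure $\mu$ with $\operatorname{supp}\mu\subset K$. Put $D_\rho(\emptyset)=0$.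
\end{definition}

A point mass is $(1,0,1)$-good, so the supremum is over a nonempty set. The parameter $\theta$ is there for axiom (v): an $\alpha$-H\"older map relates the scale $r$ in the target to the scale $r^{1/\alpha}$ in the domain, so the family of windows has to be closed under taking powers.

\begin{theorem}\label{thm:disproof}
Let $n\ge1$. For every scale sequence $\rho$, the function $D_\rho$ is admissible and $\dim_{\mathrm H}\le D_\rho\le\dim_{\mathrm P}$. For a suitable $\rho$ there is a compact set $K\subset\mathbb{R}^n$ with $\dim_{\mathrm H}K=0$ and $D_\rho(K)\ge1$. Hence the conjecture is false for every $n\ge1$.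
\end{theorem}

The functions $D_\rho$ also suffice to describe exactly how much freedom the axioms leave.

\begin{theorem}\label{thm:range}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] If $d\colon\mathcal{K}(\mathbb{R}^n)\to[0,n]$ satisfies (i), (ii), and (v) for $\alpha=1$ only, then $\dim_{\mathrm H}K\le d(K)\le\overline{\dim}_{\mathrm B}K$ for all compact $K$. If $d$ also satisfies (iii), then $\dim_{\mathrm H}K\le d(K)\le\dim_{\mathrm P}K$.
\item[(b)] For any countable family $\{K_i\}$ of compact sets there is one scale sequence $\rho$ with $D_\rho(K_i)=\dim_{\mathrm P}K_i$ for all $i$.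
\item[(c)] For each compact $K$, $\{d(K): d\text{ admissible}\}=[\dim_{\mathrm H}K,\dim_{\mathrm P}K]$. So the axioms determine $d(K)$ if and only if $\dim_{\mathrm H}K=\dim_{\mathrm P}K$.
\item[(d)] In the pointwise order, $\dim_{\mathrm H}$ is the smallest admissible dimension. The pointwise supremum of all admissible dimensions is $\dim_{\mathrm P}$, which is not Borel. There is no largest, nor even a maximal, admissible dimension. There are exactly $2^{\aleph_0}$ admissible dimensions.
\end{enumerate}
\end{theorem}

For general metric spaces, statement (a) is related to the work of Balka and Keleti \cite{BKlip}; the proof given here is self-contained.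

Section~\ref{sec:digits} computes the example that separates $D_\rho$ from $\dim_{\mathrm H}$, and Section~\ref{sec:admissible} completes the proof of Theorem~\ref{thm:disproof}. Part (a) of Theorem~\ref{thm:range} is proved in Section~\ref{sec:lipschitz}, parts (b) and (c) in Section~\ref{sec:interval}, and part (d) in Section~\ref{sec:family}.

\section{Background}\label{sec:background}

All dimensions of $\emptyset$ are $0$. ``Measure'' means Borel measure.

\subsection*{Hausdorff dimension}
For $A\subset\mathbb{R}^n$, $s>0$ and $\delta>0$, let $\mathcal{H}^s_\delta(A)$ be the infimum of $\sum_i(\operatorname{diam}G_i)^s$ over countable covers of $A$ by sets $G_i$ of diameter at most $\delta$. Put $\mathcal{H}^s(A)=\sup_{\delta>0}\mathcal{H}^s_\delta(A)$ and $\dim_{\mathrm H}A=\inf\{s>0:\mathcal{H}^s(A)=0\}$.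

\emph{Frostman's lemma} \cite[Theorem 8.8]{Mattila}. If $K$ is compact and $0\le s<\dim_{\mathrm H}K$, there are a probability measure $\mu$ on $K$ and a constant $C$ with $\mu(U(x,r))\le Cr^s$ for all $x$ and all $r>0$.

\emph{Mass distribution principle.} Let $\mu$ be a probability measure with $\operatorname{supp}\mu\subset K$, let $s>0$, and suppose that $\mu(U(x,q))\le Cq^s$ for all $x\in\operatorname{supp}\mu$ and $0<q\le q_0$. Then $\dim_{\mathrm H}K\ge s$. Indeed, if a set $G$ of diameter less than $q_0$ meets $\operatorname{supp}\mu$ at $x$, its closure lies in $U(x,q)$ for every $q>\operatorname{diam}G$, so $\mu(\overline G)\le C(\operatorname{diam}G)^s$. Summing over a cover of $K$ by such sets gives $1\le C\sum_i(\operatorname{diam}G_i)^s$, hence $\mathcal{H}^s(K)>0$.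

\subsection*{Box and packing dimension}
A set is \emph{$r$-separated} if any two of its points are at distance at least $r$. If $Z$ is a maximal $r$-separated subset of $A$, the balls $U(z,r)$, $z\in Z$, cover $A$, since an uncovered point could be added to $Z$. For bounded $A\neq\emptyset$ let $N_r(A)$ be the largest cardinality of an $r$-separated subset of $A$, and put
\[
\overline{\dim}_{\mathrm B}A=\limsup_{r\to0}\frac{\log N_r(A)}{\log(1/r)} .
\]
We use this definition in two forms. If $\overline{\dim}_{\mathrm B}A<t$, there is $C$ with $N_r(A)\le Cr^{-t}$ for all $r\in(0,1]$. If $\overline{\dim}_{\mathrm B}A>s$, there are arbitrarily small $r$ with $N_r(A)\ge r^{-s}$. Packing dimension is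
\[
\dim_{\mathrm P}A=\inf\Big\{\sup_i\overline{\dim}_{\mathrm B}A_i:\ A=\bigcup_{i=1}^\infty A_i,\ A_i\text{ bounded}\Big\}.
\]
Since $N_r(\overline A)\le N_{r/2}(A)$, upper box dimension does not change under closure, so for compact $A$ the pieces $A_i$ may be taken compact. Packing dimension is monotone and countably stable, that is, $\dim_{\mathrm P}\bigcup_iA_i=\sup_i\dim_{\mathrm P}A_i$ for arbitrary sets $A_i$, and on bounded sets
\[
\dim_{\mathrm H}\le\dim_{\mathrm P}\le\overline{\dim}_{\mathrm B}\le n .
\]
A bounded subset $A$ of a line has $N_r(A)\le1+\operatorname{diam}(A)/r$, so $\overline{\dim}_{\mathrm B}A\le1$.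

\emph{Self-similar sets.} If $K$ is self-similar with SSC, then $\dim_{\mathrm H}K$ and $\overline{\dim}_{\mathrm B}K$ both equal the similarity dimension (Hutchinson; see \cite[Theorem 9.3]{Falconer}).

\subsection*{Measures and maps}
Every sequence of probability measures on a compact metric space has a weakly convergent subsequence, whose limit is a probability measure. If $\mu_j\to\mu$ weakly, then $\mu(G)\le\liminf_j\mu_j(G)$ for open $G$ and $\mu(F)\ge\limsup_j\mu_j(F)$ for closed $F$. The image of $\mu$ under $f$ is $f_*\mu(G)=\mu(f^{-1}(G))$.

\emph{Lifting} \cite[Theorem 1.20]{Mattila}. If $A$ is a compact metric space, $f\colon A\to f(A)$ is continuous and $\nu$ is a probability measure on $f(A)$, there is a probability measure $\mu$ on $A$ with $f_*\mu=\nu$.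

\emph{McShane extension.} A Lipschitz map $g$ from a nonempty subset $A$ of $\mathbb{R}^n$ to $\mathbb{R}^n$ extends to a Lipschitz map $\mathbb{R}^n\to\mathbb{R}^n$: if a coordinate $g_i$ is $L$-Lipschitz, extend it by $x\mapsto\inf_{a\in A}\big(g_i(a)+L|x-a|\big)$.

\section{A set that is thin at some scales and thick at others}\label{sec:digits}

The difference between $D_\rho$ and $\dim_{\mathrm H}$ is already visible on the line. Take the numbers whose binary digits are free in some long blocks of positions and zero in the blocks between them. At the end of a block of zeros the set is covered by very few intervals, which makes its Hausdorff dimension small. At the end of a free block the natural measure looks almost like Lebesgue measure, and one such scale in each window is all that $D_\rho$ asks for.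

Let $\Omega$ be the compact space of sequences $x=(x_1,x_2,\dots)$ with $x_i\in\{0,1\}$, and let
\[
\pi\colon\Omega\to\mathbb{R}^n,\qquad \pi(x)=\Big(\sum_{i\ge1}x_i2^{-i},0,\dots,0\Big).
\]
If $x$ and $x'$ have the same first $q$ digits, then $|\pi(x)-\pi(x')|\le2^{-q}$; so $\pi$ is continuous. We allow arbitrary prescribed digits because Section~\ref{sec:family} needs them.

\begin{lemma}\label{lem:digits}
Let $\Phi$ be a set of positive integers (the free positions), let $a_i\in\{0,1\}$ for $i\notin\Phi$, and put
\[
X=\{x\in\Omega: x_i=a_i\text{ for all }i\notin\Phi\},\qquad E=\pi(X),\qquad \varphi(q)=\#(\Phi\cap[1,q]).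
\]
Then $E$ is compact, and:
\begin{enumerate}
\item[(a)] if $\liminf_{q\to\infty}\varphi(q)/q=0$, then $\dim_{\mathrm H}E=0$;
\item[(b)] if $q_1<q_2<\cdots$ are positive integers with $\varphi(q_k)/q_k\to1$, and $\rho_k=2^{-q_k}$, then $D_\rho(E)\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $X$ is closed in $\Omega$, so $E$ is compact. Fix $q$ and put $h=2^{-q}$. The elements of $X$ have $2^{\varphi(q)}$ possible prefixes of length $q$. The sequences with prefix $u$ are mapped by $\pi$ into the segment $I_u=[mh,(m+1)h]\times\{0\}^{n-1}$, where $m$ is the integer with binary digits $u$; different prefixes give different $m$.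

(a) Let $s>0$. The segments $I_u$ cover $E$ and $\sum_u(\operatorname{diam}I_u)^s=2^{\varphi(q)-sq}$. For infinitely many $q$ we have $\varphi(q)\le sq/2$, and then the sum is at most $2^{-sq/2}$. Hence $\mathcal{H}^s_\delta(E)=0$ for every $\delta>0$, and $\mathcal{H}^s(E)=0$.

(b) Let $P$ be the probability measure on $X$ under which the digits $x_i$, $i\in\Phi$, are independent and fair, and let $\mu=\pi_*P$; then $\operatorname{supp}\mu\subset E$. Each prefix of length $q$ has $P$-probability $2^{-\varphi(q)}$. If $U(y,h)$ meets $I_u$, then $mh<y_1+h$ and $(m+1)h>y_1-h$, so $m$ lies in an open interval of length $3$, which contains at most three integers. Therefore $\mu(U(y,2^{-q}))\le3\cdot2^{-\varphi(q)}$ for all $y\in\mathbb{R}^n$, and for $q=q_k$,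
\[
\mu(U(y,\rho_k))\le 3\rho_k^{\varphi(q_k)/q_k}.
\]
Let $0\le s<1$. For all but finitely many $k$ the exponent is at least $s$, so there is $C\ge 1$ with $\mu(U(y,\rho_k))\le C\rho_k^s$ for all $k$ and $y$. The radius $\rho_k$ lies in the $k$-th $1$-window, so $\mu$ is $(1,s,C)$-good.
\end{proof}

\begin{example}\label{ex:factorial}
Let $\Phi$ be the set of integers in $\bigcup_{k\ge1}\big((2k-1)!,(2k)!\big]$, let all prescribed digits be $0$, let $K=E$ be the resulting set, and let $\rho_k=2^{-(2k)!}$. The free positions are $2$, then $7$ to $24$, then $121$ to $720$, and so on. Thus $\varphi(24)=\varphi(120)=19$ and $\varphi(720)=619$. The second window $[2^{-720},2^{-24}]$ contains the thin scale $2^{-120}$: there $K$ is covered by $2^{19}$ segments, and for the measure $\mu$ of the proof every ball $B(y,2^{-120})$ with $y\in K$ has mass at least $2^{-19}$, far more than an exponent near $1$ would allow. The same window contains the thick scale $2^{-720}$, at which balls have mass at most $3\cdot2^{-619}$. In general,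
\[
\frac{\varphi((2k+1)!)}{(2k+1)!}\le\frac{(2k)!}{(2k+1)!}=\frac1{2k+1},\qquad
\frac{\varphi((2k)!)}{(2k)!}\ge\frac{(2k)!-(2k-1)!}{(2k)!}=1-\frac1{2k},
\]
so Lemma~\ref{lem:digits} gives $\dim_{\mathrm H}K=0$ and $D_\rho(K)\ge1$.
\end{example}

\section{The functions $D_\rho$ are admissible}\label{sec:admissible}

Throughout this section $\rho$ is a fixed scale sequence. All windows lie in $(0,1)$, which makes the parameters of goodness flexible.

\begin{lemma}\label{lem:parameters}
Let $\mu$ be a compactly supported probability measure.
\begin{enumerate}
\item[(a)] If $\mu$ is $(\theta,s,C)$-good, $0\le s'\le s$ and $C'\ge C$, then $\mu$ is $(\theta,s',C')$-good.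
\item[(b)] If $\mu$ is $(\theta,s,C)$-good and $\theta'>\theta$, then $\mu$ is $(\theta',s\theta/\theta',C)$-good.
\item[(c)] If the condition of Definition~\ref{def:D} holds for all $k\ge k_0$ with parameters $(\theta,s,C)$, then $\mu$ is $(\theta,s,C')$-good with $C'=\max(C,\rho_{k_0}^{-\theta s})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $r<1$ we have $r^s\le r^{s'}$.
(b) If $r$ is a good radius for $x$ in the $k$-th $\theta$-window, then $r'=r^{\theta'/\theta}$ lies in the $k$-th $\theta'$-window and $r'\le r$, so $\mu(U(x,r'))\le Cr^s=C(r')^{s\theta/\theta'}$.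
(c) For $k<k_0$ take $r=\rho_k^\theta$; then $\mu(U(x,r))\le1\le C'\rho_{k_0}^{\theta s}\le C'r^s$.
\end{proof}

\subsection*{Comparison with Hausdorff and packing dimension}

The upper bound uses only that good radii tend to $0$, so we state it in that form. The good radii depend on the point, and the remedy is to sort the points by the dyadic size of a good radius and to cover each class at its own scale.

\begin{lemma}\label{lem:packingupper}
Let $K$ be compact, $s\ge0$, $C\geq 1$, and let $\mu$ be a probability measure with $\operatorname{supp}\mu\subset K$ such that for every $x\in\operatorname{supp}\mu$ there are arbitrarily small $r>0$ with $\mu(U(x,r))\le Cr^s$. Then $\dim_{\mathrm P}K\ge s$.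
\end{lemma}

\begin{proof}
Suppose $\dim_{\mathrm P}K<s$. Then there are $s'\in(0,s)$ and compact sets $K_i$ with $K=\bigcup_iK_i$ and $\overline{\dim}_{\mathrm B}K_i<s'$ for all $i$. Choose $i$ with $\mu(K_i)>0$ and put $L=K_i\cap\operatorname{supp}\mu$, so that $\mu(L)>0$. For $j\ge0$ let $L_j$ be the set of $x\in L$ for which some $r\in(2^{-j-1},2^{-j}]$ satisfies $\mu(U(x,r))\le Cr^s$. By hypothesis $L=\bigcup_{j\ge J}L_j$ for every $J$. Let $Z_j$ be a maximal $2^{-j-1}$-separated subset of $L_j$. As $Z_j\subset K_i$, we have $|Z_j|\le A2^{js'}$ with a constant $A$ independent of $j$. The balls $U(z,2^{-j-1})$, $z\in Z_j$, cover $L_j$, and each lies in a ball $U(z,r)$ of mass at most $Cr^s\le C2^{-js}$. Hence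
\[
\mu(L)\le\sum_{j\ge J}AC\,2^{-j(s-s')}\longrightarrow0\qquad(J\to\infty),
\]
a contradiction.
\end{proof}

\begin{proposition}\label{prop:bounds}
We have $\dim_{\mathrm H}\le D_\rho\le\dim_{\mathrm P}$. In particular $D_\rho$ takes values in $[0,n]$. Moreover, $D_\rho$ satisfies (i), (ii) and (iii).
\end{proposition}

\begin{proof}
If $0\le s<\dim_{\mathrm H}K$, a Frostman measure satisfies the inequality at every radius, so it is $(1,s,\max(C,1))$-good; thus $\dim_{\mathrm H}\le D_\rho$. A good measure satisfies the hypothesis of Lemma~\ref{lem:packingupper} because $\rho_k^\theta\to0$; thus $D_\rho\le\dim_{\mathrm P}$.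

On a self-similar set with SSC the two ends of the chain $\dim_{\mathrm H}\le D_\rho\le\dim_{\mathrm P}\le\overline{\dim}_{\mathrm B}$ equal the similarity dimension, which gives (i). A good measure supported in $A\subset B$ is supported in $B$, which gives (ii).

For (iii), let $K=\bigcup_iA_i$ with all sets compact and $K\neq\emptyset$. The inequality $D_\rho(K)\ge\sup_iD_\rho(A_i)$ is (ii). Conversely, let $\mu$ be $(\theta,s,C)$-good with support in $K$. Some $A_i$ has $\mu(A_i)>0$. The normalized restriction $\nu=\mu|_{A_i}/\mu(A_i)$ is supported in the closed set $A_i\cap\operatorname{supp}\mu$ and satisfies $\nu\le\mu/\mu(A_i)$, so it is $(\theta,s,C/\mu(A_i))$-good and $D_\rho(A_i)\ge s$. Taking the supremum over $s$ gives $\sup_iD_\rho(A_i)\ge D_\rho(K)$.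
\end{proof}

\subsection*{Measurability}

This is the step for which the windows were introduced. Compactness of a window lets us pass to a limit of good radii, and the use of open balls puts the weak limit on the correct side of the inequality. The definition of $D_\rho$ quantifies over uncountably many parameters, and Lemma~\ref{lem:parameters} reduces them to countably many.

\begin{proposition}\label{prop:borel}
For every $t\ge0$ the set $\{K:D_\rho(K)>t\}$ is a countable union of closed subsets of $\mathcal{K}(\mathbb{R}^n)$. Hence $D_\rho$ satisfies (iv).
\end{proposition}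

\begin{proof}
Let $F_{\theta,s,C,R}$ be the set of nonempty compact $K\subset B(0,R)$ that support a $(\theta,s,C)$-good measure. We show first that it is closed. Let $K_j\in F_{\theta,s,C,R}$ with good measures $\mu_j$, and let $K_j\to K$. Then $K$ is a nonempty subset of $B(0,R)$. Passing to a subsequence, $\mu_j\to\mu$ weakly for a probability measure $\mu$ on $B(0,R)$. For $\varepsilon>0$ the closed $\varepsilon$-neighborhood of $K$ contains $K_j$ for large $j$, so it has $\mu$-measure $1$; hence $\operatorname{supp}\mu\subset K$.

Fix $x\in\operatorname{supp}\mu$ and $k\ge1$. For each $\varepsilon>0$ we have $\liminf_j\mu_j(U(x,\varepsilon))\ge\mu(U(x,\varepsilon))>0$, so $U(x,\varepsilon)$ meets $\operatorname{supp}\mu_j$ for large $j$. Thus there are $x_j\in\operatorname{supp}\mu_j$ with $x_j\to x$. Take $r_j$ in the $k$-th $\theta$-window with $\mu_j(U(x_j,r_j))\le Cr_j^s$. Along a subsequence, $r_j$ converges to some $r$ in the same window; in particular $r>0$. For $0<\delta<r$ and $j$ large in this subsequence, $|x-x_j|+r-\delta\le r_j$, so $U(x,r-\delta)\subset U(x_j,r_j)$ and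
\[
\mu(U(x,r-\delta))\le\liminf_j\mu_j(U(x,r-\delta))\le\lim_jCr_j^s=Cr^s .
\]
The ball $U(x,r)$ is the increasing union of the balls $U(x,r-\delta)$, so $\mu(U(x,r))\le Cr^s$. Thus $\mu$ is $(\theta,s,C)$-good and $K\in F_{\theta,s,C,R}$.

Now let $t\ge0$. We claim that
\[
\{K:D_\rho(K)>t\}=\bigcup\big\{F_{\theta,s,C,R}:\ \theta,s\in\mathbb{Q},\ \theta>0,\ s>t,\ C,R\text{ positive integers}\big\}.
\]
The inclusion $\supset$ holds by definition. If $D_\rho(K)>t$, then $K\ne\emptyset$ supports a $(\theta,s,C)$-good measure with $s>t$. Choose a rational $\theta'>\theta$ so close to $\theta$ that $s\theta/\theta'>t$, a rational $s'\in(t,s\theta/\theta']$ and an integer $C'\ge C$. By Lemma~\ref{lem:parameters}(b) and (a) the measure is $(\theta',s',C')$-good, and $K\subset B(0,R)$ for some integer $R$. This proves the claim. For $t<0$ the set $\{D_\rho>t\}$ is the whole space, so $D_\rho$ is Borel.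
\end{proof}

\subsection*{H\"older maps}

Given a good measure on $f(A)$, we need one on $A$, and lifting supplies a candidate. A good radius $r$ at $f(x)$ then yields the radius $(r/c)^{1/\alpha}$ at $x$. Because of the constant $c$, this radius may fall outside the $k$-th $(\theta/\alpha)$-window. We therefore use the radius $r^\beta$ with $\beta$ slightly larger than $1/\alpha$: it lies in the $k$-th $\beta\theta$-window exactly, and the extra power of $r$ absorbs $c$.

\begin{proposition}\label{prop:holder}
$D_\rho$ satisfies (v).
\end{proposition}

\begin{proof}
Let $|f(x)-f(y)|\le c|x-y|^\alpha$ with $c\ge1$, let $A\ne\emptyset$ be compact, and let $\nu$ be $(\theta,s,C)$-good with $\operatorname{supp}\nu\subset f(A)$. Lift $\nu$ to a probability measure $\mu$ on $A$ with $f_*\mu=\nu$. If $x\in\operatorname{supp}\mu$, the preimage of each neighborhood of $f(x)$ is a neighborhood of $x$ and has positive $\mu$-measure, so $f(x)\in\operatorname{supp}\nu$.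

Fix $\beta>1/\alpha$ and choose $k_0$ with $c\,r^{\alpha\beta-1}\le1$ for all $r\le\rho_{k_0}^\theta$. Let $x\in\operatorname{supp}\mu$ and $k\ge k_0$. Pick $r$ in the $k$-th $\theta$-window with $\nu(U(f(x),r))\le Cr^s$, and put $q=r^\beta$, which lies in the $k$-th $\beta\theta$-window. If $|y-x|<q$, then $|f(y)-f(x)|<cq^\alpha=cr^{\alpha\beta}\le r$. Hence $U(x,q)\subset f^{-1}(U(f(x),r))$ and
\[
\mu(U(x,q))\le\nu(U(f(x),r))\le Cr^s=Cq^{s/\beta}.
\]
By Lemma~\ref{lem:parameters}(c), $\mu$ is $(\beta\theta,s/\beta,C')$-good for some $C'$, so $D_\rho(A)\ge s/\beta$. Letting $\beta\downarrow1/\alpha$ and taking the supremum over $s$ gives $D_\rho(A)\ge\alpha D_\rho(f(A))$.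
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Propositions~\ref{prop:bounds}, \ref{prop:borel} and~\ref{prop:holder} prove the first statement and Example~\ref{ex:factorial} proves the second. For the $\rho$ of that example, $D_\rho$ is admissible and differs from $\dim_{\mathrm H}$.
\end{proof}

\section{Lipschitz maps onto and from self-similar sets}\label{sec:lipschitz}

We prove Theorem~\ref{thm:range}(a). Let $d$ satisfy (i), (ii), and (v) for $\alpha=1$. The value of $d$ is known only on self-similar sets, and it can be transported only along inclusions and Lipschitz maps. With McShane's extension these combine to the following rule: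
\begin{equation}\label{eq:transport}
\text{if $Y'\subset Y$ are compact, $Y'\neq\emptyset$, and $g\colon Y'\to\mathbb{R}^n$ is Lipschitz, then $d(g(Y'))\le d(Y)$.}
\end{equation}
So a lower bound for $d(B)$ needs a Lipschitz map from a part of $B$ onto a self-similar set, and an upper bound needs a Lipschitz map from a part of a self-similar set onto $B$.

\subsection*{Model sets}
Let $0<t<n$ and let $M\ge2$ be an integer. Put
\[
I=\{0,\dots,M-1\}^n,\qquad N=|I|=M^n,\qquad r=M^{-n/t}<1/M,\qquad S_j(x)=rx+j/M\quad(j\in I),
\]
and let $A=A(t,M)$ be the attractor. The cubes $S_j([0,1]^n)=j/M+[0,r]^n$ are disjoint subsets of $[0,1]^n$, so $A\subset[0,1]^n$ and SSC holds. Since $Nr^t=1$, axiom (i) gives $d(A)=t$. For a word $w=j_1\cdots j_k$ over $I$, the set $A_w=S_{j_1}\circ\cdots\circ S_{j_k}(A)$ is a \emph{cylinder of level $k$}. It has diameter $r^k\operatorname{diam}A$ and is the disjoint union of the $N$ cylinders $A_{wj}$. For an infinite word $\omega$ with prefixes $\omega|k$, the intersection $\bigcap_kA_{\omega|k}$ is a single point $a(\omega)$, and every point of $A$ has this form. Let $c_1=\min_{j\ne j'}\operatorname{dist}(S_j(A),S_{j'}(A))>0$.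 Two distinct cylinders of level $k$ whose words have a longest common prefix of length $l<k$ are at distance at least $c_1r^l$; in particular,
\begin{equation}\label{eq:cylsep}
\text{distinct cylinders of level $k$ are at distance at least $c_1r^k$.}
\end{equation}
Let $\mu_A$ be the probability measure on $A$ with $\mu_A(A_w)=N^{-k}$ for each word $w$ of length $k$.

\subsection*{The lower bound}

To map a part of $B$ onto $A$ we build in $B$ a nested family of sets $F_w$ indexed like the cylinders $A_w$ and send each point to the point of $A$ with the same code. The map is Lipschitz as soon as the $N$ children of a level-$l$ set are at mutual distance comparable to $r^l$; the sets $F_w$ need not have small diameter. The difficulty is to make sure that the splitting never stops. A Frostman measure is the reserve that guarantees it: creating the gaps costs a fixed fraction of the mass at each step, and the surplus $s>t$ in the exponent pays for this loss.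

\begin{proposition}\label{prop:lower}
$d(B)\ge\dim_{\mathrm H}B$ for every compact $B$.
\end{proposition}

\begin{proof}
We may assume $\dim_{\mathrm H}B>0$. Let $0<t<s<\dim_{\mathrm H}B$; then $t<n$. A cube of side $\eta$ lies in an open ball of radius $\sqrt n\,\eta$, so Frostman's lemma gives a probability measure $\mu$ on $B$ and $C'$ with $\mu(Q)\le C'\eta^s$ for every cube $Q$ of side at most $\eta$. Choose $M$ so large that $N^{s/t-1}\ge2^{n+1}$, let $A=A(t,M)$, and put $\kappa=(2^{n+1}N)^{-1}$. Then $r^s=N^{-s/t}\le\kappa$. Choose $c>0$ with $C'c^s\le\kappa$ and put $\eta_l=cr^l$. Then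
\begin{equation}\label{eq:smallcubes}
\mu(Q)\le C'c^s(r^s)^l\le\kappa^{\,l+1}\quad\text{for every cube $Q$ of side at most }\eta_l .
\end{equation}

We construct compact sets $F_w\subset B$ for all finite words $w$ over $I$ such that, for $w$ of length $l$,
\[
\mu(F_w)\ge\kappa^{\,l},\qquad F_{wj}\subset F_w,\qquad \operatorname{dist}(F_{wj},F_{wj'})\ge\eta_l/2\quad(j\ne j').
\]
Start with $F_\emptyset=B$. Let $F_w$ be given and write $\eta=\eta_l$. For $\tau\in[0,\eta)^n$ consider the closed cubes $\tau+\eta z+[\eta/4,3\eta/4]^n$, $z\in\mathbb{Z}^n$, which are the central halves of the cells of a shifted grid, and let $G_\tau$ be their union. Distinct cubes of this family are at distance at least $\eta/2$. For fixed $x$, the set of $\tau$ with $x\in G_\tau$ occupies the proportion $1/2$ in each coordinate, hence the proportion $2^{-n}$ of $[0,\eta)^n$. By Fubini's theorem the average of $\mu(F_w\cap G_\tau)$ over $\tau$ is $m:=2^{-n}\mu(F_w)$, so some $\tau$ has $\mu(F_w\cap G_\tau)\ge m$. Fix it. Finitely many of its cubes $Q$ meet $F_w$; call $\mu(F_w\cap Q)$ the mass of $Q$. By \eqref{eq:smallcubes} each mass is at most $\kappa^{\,l+1}\le\kappa\mu(F_w)=m/(2N)$.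

Distribute these cubes into $N$ groups, one group after another, adding cubes to a group until its mass first reaches $m/(2N)$. A completed group has mass at most $m/(2N)+m/(2N)=m/N$. After at most $N-1$ groups the unused mass is still at least $m/N$, so all $N$ groups can be completed. Index the groups by $j\in I$ and let $F_{wj}$ be the intersection of $F_w$ with the union of the $j$-th group. It is compact, $\mu(F_{wj})\ge m/(2N)=\kappa\mu(F_w)\ge\kappa^{\,l+1}$, and different groups are at distance at least $\eta_l/2$.

Let $B'=\bigcap_l\bigcup_{|w|=l}F_w$, a compact subset of $B$. Sets $F_w$ of the same level are disjoint, so each $x\in B'$ has a unique code $\omega$ with $x\in F_{\omega|l}$ for all $l$; put $g(x)=a(\omega)$. Every $\omega$ occurs, because $\bigcap_lF_{\omega|l}$ is a decreasing intersection of nonempty compact sets; so $g(B')=A$. If $x$ and $y$ have the same code, then $g(x)=g(y)$. Otherwise let $l$ be the length of the longest common prefix of their codes. Then $|x-y|\ge cr^l/2$ and $|g(x)-g(y)|\le r^l\operatorname{diam}A$. So $g$ is Lipschitz with constant $2\operatorname{diam}(A)/c$, and \eqref{eq:transport} gives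 $t=d(A)\le d(B)$. Let $t\uparrow\dim_{\mathrm H}B$.
\end{proof}

\subsection*{The upper bound}

Now the map goes from $A$ to $B$. We describe $B$ by a tree of finer and finer nets and assign to each node a set of cylinders of $A$, nested along the tree. Separation is automatic by \eqref{eq:cylsep}. The difficulty is capacity: the tree may branch very unevenly, a node must reserve room for all its descendants, and room is handed out in whole cylinders, so every node loses up to one cylinder by rounding. We charge each node the mass of one cylinder of its level and let each node reserve the total charge of its descendants. The box dimension bound makes the total charge finite, and shifting the levels by a constant $b$ makes it at most $1$.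

\begin{proposition}\label{prop:upper}
$d(B)\le\overline{\dim}_{\mathrm B}B$ for every compact $B$.
\end{proposition}

\begin{proof}
Let $B\ne\emptyset$. If $\overline{\dim}_{\mathrm B}B=n$ there is nothing to prove. Otherwise let $\overline{\dim}_{\mathrm B}B<t'<t<n$ and $A=A(t,2)$.

\emph{The tree.} Choose $V_0\subset V_1\subset\cdots\subset B$ with $V_l$ a maximal $r^l$-separated subset of $B$; this is possible because $V_{l-1}$ is $r^l$-separated and can be enlarged to a maximal such set. There is $C$ with $|V_l|\le Cr^{-lt'}$ for all $l$, and $\bigcup_lV_l$ is dense in $B$. The nodes of level $l$ are the pairs $(v,l)$ with $v\in V_l$; write $|\beta|$ for the level of a node $\beta$. The parent of $(v,l+1)$ is $(v',l)$, where $v'$ is a point of $V_l$ nearest to $v$, chosen once and for all. Then $|v-v'|\le r^l$, and $v'=v$ if $v\in V_l$. In particular $(v,l+1)$ is a child of $(v,l)$, so every node has a child.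

\emph{The weights.} For an integer $b\ge0$ let $q_l=N^{-(l+b)}=N^{-b}r^{lt}$, the mass of a cylinder of level $l+b$. Since $t>t'$, we can fix $b$ so large that
\[
\sum_{l\ge0}|V_l|\,q_l\le CN^{-b}\sum_{l\ge0}r^{l(t-t')}\le1 .
\]
For a node $\beta$ let $w(\beta)=\sum_\gamma q_{|\gamma|}$, summed over all descendants $\gamma$ of $\beta$ other than $\beta$ itself. Then $0<w(\beta)\le1$. Grouping descendants by the child through which they descend, and all nodes by their ancestor of level $0$, we get
\begin{equation}\label{eq:weights}
w(\beta)=\sum_{\gamma\text{ child of }\beta}\big(w(\gamma)+q_{|\gamma|}\big),\qquad\sum_{|\beta|=0}\big(w(\beta)+q_0\big)\le1 .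
\end{equation}

\emph{The allocation.} We choose sets $E_\beta\subset A$ such that $E_\beta$ is a union of exactly $\lceil w(\beta)/q_{|\beta|}\rceil\ge1$ cylinders of level $|\beta|+b$, sets of the same level are disjoint, and $E_\gamma\subset E_\beta$ for each child $\gamma$ of $\beta$. The first condition implies $w(\beta)\le\mu_A(E_\beta)\le w(\beta)+q_{|\beta|}$. At level $0$ the number of cylinders required is at most $\sum_{|\beta|=0}(w(\beta)+q_0)/q_0\le1/q_0$ by \eqref{eq:weights}, and $A$ contains $1/q_0$ cylinders of level $b$. Suppose $E_\beta$ is chosen, $|\beta|=l$. It contains $\mu_A(E_\beta)/q_{l+1}\ge w(\beta)/q_{l+1}$ cylinders of level $l+1+b$, and its children together require at most $\sum_\gamma(w(\gamma)+q_{l+1})/q_{l+1}=w(\beta)/q_{l+1}$ of them, again by \eqref{eq:weights}. So the induction continues.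

\emph{The map.} Let $A'=\bigcap_l\bigcup_{|\beta|=l}E_\beta$, a compact subset of $A$. Each $x\in A'$ lies in $E_{(v_l,l)}$ for a unique $v_l\in V_l$, and by nesting and disjointness $(v_l,l)$ is the parent of $(v_{l+1},l+1)$. Thus $|v_{l+1}-v_l|\le r^l$, the limit $g(x)=\lim_lv_l$ exists in $B$, and $|g(x)-v_l|\le r^l/(1-r)$. Compare the chains of nodes of $x,y\in A'$. If they are equal, $g(x)=g(y)$. If they differ at level $0$, then $x$ and $y$ lie in different cylinders of level $b$, so $|x-y|\ge c_1r^b$ by \eqref{eq:cylsep}, while $|g(x)-g(y)|\le\operatorname{diam}B$. If they agree at level $l$ and differ at level $l+1$, then $x$ and $y$ lie in different cylinders of level $l+1+b$, so $|x-y|\ge c_1r^{l+1+b}$, while $|g(x)-g(y)|\le2r^l/(1-r)$. In all cases the ratio $|g(x)-g(y)|/|x-y|$ is bounded independently of $l$, so $g$ is Lipschitz.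

For $v\in V_l$ the sets $E_{(v,l')}$, $l'\ge l$, are nested, nonempty and compact. A point $x$ of their intersection also lies in the sets of the ancestors of $(v,l)$, so $x\in A'$ and $g(x)=v$. Hence $g(A')$ is a compact subset of $B$ containing the dense set $\bigcup_lV_l$, that is, $g(A')=B$. By \eqref{eq:transport}, $d(B)\le d(A)=t$. Let $t\downarrow\overline{\dim}_{\mathrm B}B$.

Finally, $d(\emptyset)\le d(\{0\})\le\overline{\dim}_{\mathrm B}\{0\}=0$ by (ii) and the case just proved.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
The first statement is Propositions~\ref{prop:lower} and~\ref{prop:upper}. If (iii) holds and $K=\bigcup_iK_i$ with $K_i$ compact, then $d(K)=\sup_id(K_i)\le\sup_i\overline{\dim}_{\mathrm B}K_i$. The infimum over all such decompositions is $\dim_{\mathrm P}K$.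
\end{proof}

\begin{remark}
Axiom (iii) enters only in the last step, and it is needed there. Upper box dimension satisfies (i) and (ii), and also (v): preimages of the points of an $r$-separated subset of $f(A)$ are $(r/c)^{1/\alpha}$-separated, so $N_r(f(A))\le N_{(r/c)^{1/\alpha}}(A)$. Yet it exceeds $\dim_{\mathrm P}$ on the countable set $\{0\}\cup\{e_1/k:k\ge1\}$. Axiom (iv) is not used at all. Without (i), the function $d\equiv0$ satisfies the other four axioms.
\end{remark}

\section{Filling the interval $[\dim_{\mathrm H}K,\dim_{\mathrm P}K]$}\label{sec:interval}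

We show that both endpoints are values of functions $D_\rho$ and then interpolate.

\subsection*{Short windows give Hausdorff dimension}
When consecutive scales have bounded ratio, one good radius in each window controls all radii.

\begin{proposition}\label{prop:dyadic}
If $\rho_k=2^{-k}$, then $D_\rho=\dim_{\mathrm H}$. In particular, $\dim_{\mathrm H}$ is admissible.
\end{proposition}

\begin{proof}
Let $\mu$ be $(\theta,s,C)$-good with $\operatorname{supp}\mu\subset K$ and $s>0$. Let $x\in\operatorname{supp}\mu$ and $0<q\le\rho_2^\theta$. Then $q$ lies in the $k$-th $\theta$-window for some $k\ge2$. Take a good radius $r$ in the $(k-1)$-st window. Then $q\le\rho_k^\theta\le r\le\rho_{k-1}^\theta=4^\theta\rho_{k+1}^\theta\le4^\theta q$, so $\mu(U(x,q))\le Cr^s\le C4^{\theta s}q^s$. The mass distribution principle gives $\dim_{\mathrm H}K\ge s$. Hence $D_\rho\le\dim_{\mathrm H}$, and Theorem~\ref{thm:disproof} supplies the reverse inequality and admissibility.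
\end{proof}

\subsection*{Long windows reach packing dimension}
To realize $\dim_{\mathrm P}K$ we need a measure on $K$ with good radii in windows that do not depend on the point. The next lemma provides such a measure; the windows are then read off from it. Large upper box dimension gives many separated points at some small scale, but to iterate we need this again near each of those points. Large packing dimension provides exactly this local property, once the negligible part of $K$ is removed.

\begin{lemma}\label{lem:packinglower}
Let $K$ be compact and $0\le s<\dim_{\mathrm P}K$. There is a probability measure $\mu$ with $\operatorname{supp}\mu\subset K$ such that for every $\eta\in(0,1)$ there is $\eta'\in(0,\eta)$ with the following property: for each $x\in\operatorname{supp}\mu$ some $r\in[\eta',\eta]$ satisfies $\mu(U(x,r))\le2^sr^s$.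
\end{lemma}

\begin{proof}
\emph{Removing the small part.} Call an open ball rational if its center and radius are rational. Let $K'$ be $K$ minus the union of all rational balls $V$ with $\dim_{\mathrm P}(K\cap V)\le s$. Then $K'$ is compact, and $\dim_{\mathrm P}(K\setminus K')\le s$ by countable stability, so $K'\ne\emptyset$. Let $V$ be an open set meeting $K'$, and let $V'\subset V$ be a rational ball meeting $K'$. It was not removed, so $\dim_{\mathrm P}(K\cap V')>s$. Since $K\cap V'\subset(K'\cap V')\cup(K\setminus K')$, we get $\dim_{\mathrm P}(K'\cap V')>s$, and therefore $\overline{\dim}_{\mathrm B}(K'\cap V)>s$.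

\emph{The tree.} We build a tree whose nodes $y$ are points of $K'$ with a radius $\delta_y$ and a mass $m_y$; each level is finite, its balls $B(y,\delta_y)$ are disjoint and its masses add up to $1$. The root, of level $0$, is any point of $K'$, with radius and mass $1$. Let $y$ be a node of level $j$. Since $\overline{\dim}_{\mathrm B}(K'\cap U(y,\delta_y/2))>s$, there are $0<r_y<\min(\delta_y/2,2^{-j})$ and a finite $r_y$-separated set $Z_y\subset K'\cap U(y,\delta_y/2)$ with $|Z_y|\ge r_y^{-s}$. The children of $y$ are the points $z\in Z_y$, with $\delta_z=r_y/4$ and $m_z=m_y/|Z_y|\le r_y^s$. The balls $B(z,\delta_z)$, $z\in Z_y$, are disjoint because $2\delta_z<r_y$, and they lie in $B(y,\delta_y)$ because $\delta_y/2+r_y/4<\delta_y$.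

\emph{The measure.} Let $\mu_j$ be the probability measure that puts mass $m_y$ at each node $y$ of level $j$, and let $\mu$ be the weak limit of a subsequence; it is a probability measure on $K'$. If $y$ has level $j\le j'$, the nodes of level $j'$ in $B(y,\delta_y)$ are exactly the descendants of $y$, so $\mu_{j'}(B(y,\delta_y))=m_y$. The ball is closed, so $\mu(B(y,\delta_y))\ge m_y$. The balls of level $j$ are disjoint and their masses $m_y$ add up to $1$, so equality holds, and $\operatorname{supp}\mu$ lies in the union of the balls of level $j$, for each $j$.

\emph{Good radii.} Let $x\in\operatorname{supp}\mu$ and $j\ge0$. Then $x\in B(z,r_y/4)$ for some node $y$ of level $j$ and some $z\in Z_y$, and $U(x,r_y/2)\subset U(z,3r_y/4)$. The ball $U(z,3r_y/4)$ is disjoint from $B(z',r_y/4)$ for $z'\in Z_y\setminus\{z\}$, since $|z-z'|\ge r_y$. It is contained in $U(y,\delta_y/2+3r_y/4)\subset U(y,\delta_y)$, so it is also disjoint from the balls of level $j+1$ with another parent. Hence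
\[
\mu(U(x,r_y/2))\le\mu(B(z,\delta_z))=m_z\le r_y^s=2^s(r_y/2)^s .
\]
Given $\eta$, take $j$ with $2^{-j}<\eta$ and let $\eta'$ be the minimum of $r_y/2$ over the finitely many nodes $y$ of level $j$. All the radii $r_y/2$ lie in $[\eta',\eta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Consider the pairs $(i,s)$ with $s\in\mathbb{Q}$ and $0\le s<\dim_{\mathrm P}K_i$. If there are none, all $K_i$ have packing dimension $0$ and any $\rho$ works because $D_\rho\le\dim_{\mathrm P}$. Otherwise list them as $(i_1,s_1),(i_2,s_2),\dots$, and let $\mu_p$ be the measure given by Lemma~\ref{lem:packinglower} for $K_{i_p}$ and $s_p$. One sequence must serve all $\mu_p$, so we let the $k$-th window serve the first $k$ of them. Put $\rho_1=1/2$. Given $\rho_k$, choose $0<\rho_{k+1}\le\rho_k/2$ not larger than any of the numbers $\eta'$ that the lemma gives for $\mu_1,\dots,\mu_k$ with $\eta=\rho_k$. Then $\mu_p$ satisfies the condition of Definition~\ref{def:D} with parameters $(1,s_p,2^{s_p})$ for all $k\ge p$, so it is $(1,s_p,C_p)$-good for some $C_p$ by Lemma~\ref{lem:parameters}(c). Hence $D_\rho(K_i)\ge s$ for every rational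 $s\in[0,\dim_{\mathrm P}K_i)$, that is, $D_\rho(K_i)\ge\dim_{\mathrm P}K_i$. The reverse inequality is part of Theorem~\ref{thm:disproof}.
\end{proof}

\subsection*{Interpolation}

\begin{lemma}\label{lem:max}
If $d_1,d_2$ are admissible and $\lambda\in[0,1]$, then $d=\max(d_1,\lambda d_2)$ is admissible.
\end{lemma}

\begin{proof}
The values lie in $[0,n]$, and $d$ is Borel as a maximum of Borel functions. On a self-similar set with SSC and similarity dimension $s$ we get $\max(s,\lambda s)=s$; this is where $\lambda\le1$ is used. The function $\lambda d_2$ inherits (ii), (iii) and (v) from $d_2$, because these conditions are homogeneous. The inequalities (ii) and (v) pass to maxima, and (iii) does because $\max(\sup_iu_i,\sup_iv_i)=\sup_i\max(u_i,v_i)$.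
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]
Given $K$, take $\rho$ from part (b) with $D_\rho(K)=\dim_{\mathrm P}K$. By Proposition~\ref{prop:dyadic}, Theorem~\ref{thm:disproof} and Lemma~\ref{lem:max}, the functions $\max(\dim_{\mathrm H},\lambda D_\rho)$, $0\le\lambda\le1$, are admissible. Their values at $K$ are $\max(\dim_{\mathrm H}K,\lambda\dim_{\mathrm P}K)$, which depend continuously on $\lambda$ and run from $\dim_{\mathrm H}K$ to $\dim_{\mathrm P}K$. By part (a) no value outside this interval occurs.
\end{proof}

\section{The family of all admissible dimensions}\label{sec:family}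

The remaining statements rest on the fact that $\dim_{\mathrm P}$ is not Borel. To prove it we take a standard non-Borel set and exhibit it as the preimage of $\{\dim_{\mathrm P}>0\}$ under a continuous map.

Let $\mathbb{N}=\{0,1,2,\dots\}$. A \emph{tree} on $\mathbb{N}$ is a set $T$ of finite sequences of elements of $\mathbb{N}$ that contains every prefix of each of its members. Let $\mathrm{Tr}$ be the set of trees containing the empty sequence. Identifying a tree with its indicator function makes $\mathrm{Tr}$ a closed subset of a countable product of copies of $\{0,1\}$, hence a compact metrizable space in which each set $\{T:\sigma\in T\}$ is open and closed. An \emph{infinite branch} of $T$ is a sequence $(n_j)_{j\ge1}$ with $(n_1,\dots,n_k)\in T$ for all $k$. The set $\mathrm{IF}\subset\mathrm{Tr}$ of trees with an infinite branch is $\Sigma^1_1$-complete, and therefore not Borel \cite[Theorem 27.1]{Kechris}.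

We want a compact set $K_T$ that is countable when $T$ has no infinite branch and large when it has one. Binary sequences will spell out a path $n_1,n_2,\dots$ in $T$ by runs of zeros, each closed by a marker $1$ and followed by a block of free digits. Two choices make this work. The free block after the $j$-th marker is $j$ times as long as everything before it, so free digits dominate however large the $n_j$ are. And a sequence may stop placing markers and end in zeros, which is the limit of longer and longer runs; this keeps the set compact although $\mathbb{N}$ is not, and adds only countably many points.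

\begin{proposition}\label{prop:nonborel}
The function $\dim_{\mathrm P}\colon\mathcal{K}(\mathbb{R}^n)\to[0,n]$ is not Borel.
\end{proposition}

\begin{proof}
\emph{Parsing.} Let $\Omega$ and $\pi$ be as in Section~\ref{sec:digits} and let $x\in\Omega$. Put $q_0=0$. Suppose $q_{j-1}$ is defined. If $x_i=0$ for all $i>q_{j-1}$, the parse stops. Otherwise let $p_j$ be the least $i>q_{j-1}$ with $x_i=1$ (the $j$-th marker), and put $n_j=p_j-q_{j-1}-1$ and $q_j=(j+1)p_j$. Thus
\[
x=0^{n_1}1\,w_1\,0^{n_2}1\,w_2\cdots,
\]
where the word $w_j$ occupies the $jp_j$ positions in $(p_j,q_j]$. For example, if $x$ begins with $01\,w_1\,1$, then $n_1=1$, $p_1=2$, $q_1=4$, $n_2=0$, $p_2=5$, $q_2=15$. The markers $p_1<\dots<p_k$ that are at most $m$, and the numbers $n_1,\dots,n_k$, depend only on the prefix $u=x|m$ of length $m$; write $\sigma(u)=(n_1,\dots,n_k)$. For $T\in\mathrm{Tr}$ let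
\[
C_T=\{x\in\Omega:\ \sigma(x|m)\in T\text{ for all }m\},\qquad K_T=\pi(C_T).
\]
Thus $x\in C_T$ if and only if $(n_1,\dots,n_k)\in T$ for every $k$ for which $n_k$ is defined. The set $C_T$ is an intersection of closed sets and contains the zero sequence, so $K_T$ is compact and nonempty.

\emph{Continuity.} A word $u$ is a prefix of an element of $C_T$ if and only if $\sigma(u)\in T$. One direction is the definition. For the other, extend $u$ by zeros: no new marker appears, so every $\sigma(x|m)$ is a prefix of $\sigma(u)$ and lies in the tree $T$. Fix $m$. The trees $T'$ that agree with $T$ on the finitely many sequences $\sigma(u)$, $|u|=m$, form a neighborhood of $T$. For such $T'$ the sets $C_T$ and $C_{T'}$ have the same prefixes of length $m$, so each point of $K_T$ is within $2^{-m}$ of $K_{T'}$ and conversely. Hence $T\mapsto K_T$ is continuous.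

\emph{Trees without an infinite branch.} If the parse of some $x\in C_T$ never stops, $(n_j)$ is an infinite branch of $T$. So if $T\notin\mathrm{IF}$, every $x\in C_T$ is eventually zero, $K_T$ is countable, and $\dim_{\mathrm P}K_T=0$ by countable stability.

\emph{Trees with an infinite branch.} Let $(n_j)$ be an infinite branch of $T$. Define $q_0=0$, $p_j=q_{j-1}+n_j+1$, $q_j=(j+1)p_j$. Apply Lemma~\ref{lem:digits} with $\Phi$ the set of integers in $\bigcup_j(p_j,q_j]$, with $a_i=1$ at the positions $p_j$ and $a_i=0$ at the other prescribed positions. Every $x\in X$ parses to the sequence $(n_j)$, so $X\subset C_T$ and $E\subset K_T$. Moreover $\varphi(q_j)\ge jp_j=\frac{j}{j+1}q_j$. With $\rho_j=2^{-q_j}$, Lemma~\ref{lem:digits}(b) and Theorem~\ref{thm:disproof} give $\dim_{\mathrm P}K_T\ge\dim_{\mathrm P}E\ge D_\rho(E)\ge1$.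

Thus $\mathrm{IF}=\{T:\dim_{\mathrm P}K_T>0\}$. If $\dim_{\mathrm P}$ were Borel, this would be the preimage of a Borel set under a continuous map, hence Borel.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(d)]
By Proposition~\ref{prop:dyadic}, $\dim_{\mathrm H}$ is admissible, and by part (a) it is at most every admissible dimension. By part (c) the pointwise supremum of all admissible dimensions is $\dim_{\mathrm P}$, which is not Borel by Proposition~\ref{prop:nonborel}.

\emph{No maximal element.} Let $d$ be admissible. Then $d\le\dim_{\mathrm P}$ by part (a), and $d\ne\dim_{\mathrm P}$ because $d$ is Borel. So $d(K)<\dim_{\mathrm P}K$ for some $K$. Choose $\rho$ with $D_\rho(K)=\dim_{\mathrm P}K$ by part (b). By Lemma~\ref{lem:max}, $\max(d,D_\rho)$ is admissible; it is at least $d$ everywhere and larger at $K$. So $d$ is not maximal, and in particular not largest.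

\emph{Cardinality.} Let $K$ and $\rho$ be as in Example~\ref{ex:factorial}. Since $K$ lies in a line, $1\le D_\rho(K)\le\overline{\dim}_{\mathrm B}K\le1$. The admissible dimension $\max(\dim_{\mathrm H},\lambda D_\rho)$ therefore takes the value $\lambda$ at $K$, and $\lambda\in[0,1]$ gives $2^{\aleph_0}$ distinct admissible dimensions. Conversely, $\mathcal{K}(\mathbb{R}^n)$ is a separable metric space, the finite subsets of $\mathbb{Q}^n$ being dense, so it has at most $2^{\aleph_0}$ Borel subsets. A Borel function $d$ is determined by the countable family of Borel sets $\{d>t\}$, $t\in\mathbb{Q}$, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ Borel functions.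
\end{proof}

\begin{remark}
Properties (i), (ii), (iii) and (v) pass to pointwise suprema of arbitrary nonempty families; for (iii), exchange the two suprema. Hence $\dim_{\mathrm P}$ satisfies these four axioms, and (iv) is the only one that excludes it. By Theorem~\ref{thm:range}(a) and (c), dropping (iv) does not change the set of possible values at any single compact set; it only gives the family a largest element.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BKnew}
Rich\'ard Balka, Tam\'as Keleti, \emph{New Hausdorff type dimensions and optimal bounds for bilipschitz invariant dimensions}, arXiv:2312.06456 (2023).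

\bibitem{BKlip}
Balka, Keleti, \emph{Lipschitz images and dimensions}.

\bibitem{Falconer}
Falconer, \emph{Fractal Geometry}.

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Mattila}
Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\end{thebibliography}
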